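\title{The expected number of stable matchings in logit markets with bounded scores}

\begin{abstract}
We consider a random two-sided matching market with $n$ men and $n$ women whose preference lists follow a logit model with scores in $[1/C,C]$. We prove that the expected number of stable matchings is at most $K_C\,n\log(n+1)$, uniformly over all such scores; in particular it is $e^{o(n)}$. The order $n\log n$ is attained when all scores are equal, and the expectation can be exponential in $n$ once $C\ge\sqrt{12n}$. The proof writes the expectation as the integral of a permanent, bounds the permanent by its row sums up to a constant factor, and recognizes the product of the row sums as the Jacobian of a nonlinear analogue of polar coordinates.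
\end{abstract}

\section{The model and the results}\label{sec:intro}

There are $n$ men $\mathsf m_1,\dots,\mathsf m_n$ and $n$ women $\mathsf w_1,\dots,\mathsf w_n$. Man $\mathsf m_i$ has a \emph{score} $a_{ij}>0$ for woman $\mathsf w_j$, and woman $\mathsf w_j$ has a score $b_{ji}>0$ for man $\mathsf m_i$. Let $X_{ij}$ and $Y_{ji}$ $(i,j\in[n])$ be $2n^2$ independent exponential random variables with rates $a_{ij}$ and $b_{ji}$, so that $\mathbb P(X_{ij}\le x)=1-e^{-a_{ij}x}$. Man $\mathsf m_i$ ranks the women in increasing order of $X_{ij}$, and woman $\mathsf w_j$ ranks the men in increasing order of $Y_{ji}$: small values are good. Ties have probability zero and are ignored.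

If $Z_1,\dots,Z_m$ are independent exponential variables with rates $r_1,\dots,r_m$, then
\begin{equation}\label{eq:race}
\mathbb P\big(Z_i=\min_kZ_k\big)=\int_0^\infty r_ie^{-r_iz}\prod_{k\ne i}e^{-r_kz}\,dz=\frac{r_i}{r_1+\dots+r_m},
\end{equation}
and, by the memoryless property, given the index and the value of the minimum, the excesses of the other variables over the minimum are independent exponentials with the same rates. Hence $\mathsf m_i$ ranks $\mathsf w_j$ first with probability $a_{ij}/\sum_ka_{ik}$, picks his second choice by the same rule among the remaining women, and so on. This is the logit model. For a constant $C\ge1$ we call the scores \emph{$C$-contiguous} if $a_{ij},b_{ji}\in[1/C,C]$ for all $i,j$; no agent is then a priori overwhelmingly more desirable than another.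

A perfect matching is a permutation $\mu$ of $[n]$, matching $\mathsf m_i$ with $\mathsf w_{\mu(i)}$. The \emph{values} of the agents under $\mu$ are
\[
x_i(\mu)=X_{i\mu(i)},\qquad y_j(\mu)=Y_{j\mu^{-1}(j)} .
\]
A pair $(i,j)$ with $j\ne\mu(i)$ \emph{blocks} $\mu$ if $X_{ij}<x_i(\mu)$ and $Y_{ji}<y_j(\mu)$, that is, if $\mathsf m_i$ and $\mathsf w_j$ prefer each other to their partners. The matching is \emph{stable} if no pair blocks it. Let $N$ be the number of stable matchings. By the Gale--Shapley theorem, a market with equally many men and women and strict complete preferences has a stable perfect matching, so $1\le N\le n!$.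

\begin{example}\label{ex:two}
Let $n=2$. Each of the four pairs is unmatched in exactly one of the two matchings, and it blocks that matching if and only if its members are each other's first choices. So $N=2$ if and only if no two agents are mutual first choices. If $\mathsf m_1$ ranks $\mathsf w$ first and $\mathsf w'$ is the other woman, this forces $\mathsf w$ to rank $\mathsf m_2$ first, $\mathsf m_2$ to rank $\mathsf w'$ first, and $\mathsf w'$ to rank $\mathsf m_1$ first. Thus $N=2$ for exactly $2$ of the $16$ preference profiles, and $\mathbb E[N]=9/8$ when all scores are equal.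
\end{example}

The first moment of $N$ is the cost of a union bound over stable matchings: for any events $\mathcal B_\mu$, the probability that $\mathcal B_\mu$ occurs for some stable $\mu$ is at most $\mathbb E[N]\cdot\max_\mu\mathbb P(\mathcal B_\mu\mid\mu\text{ stable})$. If $\mathbb E[N]=e^{o(n)}$, then a property that fails with exponentially small conditional probability holds for all stable matchings at once, with high probability. The following question comes from Ashlagi, Braverman and Zhao~\cite{ABZ}.

\medskip
\noindent\textbf{Question.} \emph{For fixed $C\ge1$, is there a function $\varepsilon_C\colon\mathbb N\to[0,\infty)$ with $\varepsilon_C(n)\to0$ such that $\mathbb E[N]\le\exp(\varepsilon_C(n)\,n)$ for every $n$ and all $C$-contiguous $n\times n$ scores?}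
\medskip

When all scores are equal the preference lists are independent and uniform, and Pittel~\cite{Pittel} proved that $\mathbb E[N]\sim e^{-1}n\log n$. Contiguous scores change each first-choice probability $1/n$ by a factor of at most $C^2$, which suggests a positive answer. But stability involves all $2n$ agents, and a constant factor per agent is exponential in $n$, exactly the scale that the question asks about. Heterogeneity can also do real harm: $n/2$ independent copies of the uniform market of Example~\ref{ex:two}, with no interaction between them, have $(9/8)^{n/2}$ stable configurations on average. One has to show that bounded scores cannot imitate such clustering.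

\begin{theorem}\label{thm:main}
For every $C\ge1$ there is $K_C<\infty$ such that for all $n\ge1$ and all $C$-contiguous $n\times n$ scores,
\[
\mathbb E[N]\le K_C\,n\log(n+1).
\]
Hence the question has a positive answer, with $\varepsilon_C(n)=\frac1n\log\big(1+K_C\,n\log(n+1)\big)$.
\end{theorem}

Scores all equal to $1$ are $C$-contiguous for every $C\ge1$. By Pittel's theorem, the supremum of $\mathbb E[N]$ over $C$-contiguous scores is therefore $\Theta_C(n\log n)$ for each fixed $C$. We do not claim a lower bound of this order for every individual contiguous market. The constant $C$ cannot be allowed to grow like $\sqrt n$.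

\begin{proposition}\label{prop:blocks}
If $n$ is even and $C\ge\sqrt{12n}$, there are scores in $\{1/C,C\}$ with $\mathbb E[N]\ge(17/16)^{n/2}$.
\end{proposition}

Section~\ref{sec:formula} integrates out the women's values and writes $\mathbb E[N]$ as the integral of a permanent. Sections~\ref{sec:perm}--\ref{sec:cube} bound the part of this integral in which all men have values at most $1$, Section~\ref{sec:completion} reduces Theorem~\ref{thm:main} to that part, and Section~\ref{sec:blocks} proves Proposition~\ref{prop:blocks}. Logarithms are natural, $\mathbf 1$ is the all-ones vector, $I$ is the identity matrix, and inequalities between vectors or matrices are meant entrywise.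

\section{The expectation as the integral of a permanent}\label{sec:formula}

Write $F_{ij}(x)=1-e^{-a_{ij}x}$ and $G_{ji}(y)=1-e^{-b_{ji}y}$ for the distribution functions and $f_{ij}=F_{ij}'$, $g_{ji}=G_{ji}'$ for the densities. For a Borel set $E\subset(0,\infty)^n\times(0,\infty)^n$ let $N(E)$ be the number of stable $\mu$ with $(x(\mu),y(\mu))\in E$.

\begin{lemma}\label{lem:first}
We have $\mathbb E[N(E)]=\sum_\mu\int_E\Phi_\mu(x,y)\,dx\,dy$, where
\[
\Phi_\mu(x,y)=\prod_if_{i\mu(i)}(x_i)\,g_{\mu(i)i}(y_{\mu(i)})\prod_{(i,j):\,j\ne\mu(i)}\big(1-F_{ij}(x_i)G_{ji}(y_j)\big).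
\]
\end{lemma}

\begin{proof}
Fix $\mu$. The first product is the joint density of $(x(\mu),y(\mu))$. Given these values, the pair $(i,j)$ with $j\ne\mu(i)$ blocks with probability $F_{ij}(x_i)G_{ji}(y_j)$, and different pairs use different variables $X_{ij},Y_{ji}$, so they block independently. Sum over $\mu$.
\end{proof}

For fixed $x$ the function $\Phi_\mu$ is a product of functions of the single variables $y_j$, and these can be integrated exactly. The result is best described by an auxiliary experiment. Regard $x_i$ as a \emph{threshold}: man $\mathsf m_i$ proposes to $\mathsf w_j$ with probability $F_{ij}(x_i)$, the probability that she is better than his threshold. Let $\xi_{ij}$ $(i,j\in[n])$ be independent Bernoulli variables with means $F_{ij}(x_i)$, and put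
\begin{equation}\label{eq:phi}
\varphi_{ij}(x)=\mathbb E\Big[\frac{b_{ji}}{b_{ji}+\sum_{k\ne i}b_{jk}\xi_{kj}}\Big],\qquad P_{ij}(x)=f_{ij}(x_i)\,\varphi_{ij}(x).
\end{equation}
By \eqref{eq:race}, $\varphi_{ij}$ is the probability that $\mathsf w_j$ prefers $\mathsf m_i$ to all other men who propose to her. It does not depend on $x_i$. Recall that $\operatorname{per}P=\sum_\mu\prod_iP_{i\mu(i)}$.

\begin{proposition}\label{prop:perm-formula}
For every Borel set $H\subset(0,\infty)^n$, the expected number of stable matchings with $x(\mu)\in H$ equals $\int_H\operatorname{per}P(x)\,dx$.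
\end{proposition}

\begin{proof}
Fix $\mu$, $x$ and $j$, and let $i=\mu^{-1}(j)$. If $\xi$ is Bernoulli with mean $F$, then $\mathbb E\,e^{-by\xi}=1-F(1-e^{-by})$. Therefore the factors of $\Phi_\mu$ that contain $y_j$ integrate to
\[
\int_0^\infty b_{ji}e^{-b_{ji}y}\prod_{k\ne i}\big(1-F_{kj}(x_k)G_{jk}(y)\big)dy=\mathbb E\int_0^\infty b_{ji}\,e^{-y\left(b_{ji}+\sum_{k\ne i}b_{jk}\xi_{kj}\right)}dy=\varphi_{ij}(x).
\]
So $\int\Phi_\mu(x,y)\,dy=\prod_iP_{i\mu(i)}(x)$, and Lemma~\ref{lem:first} gives the claim.
\end{proof}

\subsection*{Equal scores, and where $n\log n$ comes from}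
Let all scores be $1$ and put $u_i=1-e^{-x_i}$. Then $\varphi_{ij}=\varphi_i=\mathbb E\,(1+R_i)^{-1}$, where $R_i$ is a sum of independent Bernoulli variables with means $u_k$, $k\ne i$. All columns of $P$ are equal, and $du=\prod_ie^{-x_i}\,dx$, so
\begin{equation}\label{eq:uniform}
\mathbb E[N]=n!\int_{(0,1)^n}\prod_i\varphi_i\,du .
\end{equation}
For $n=2$ we have $\varphi_1=1-u_2/2$ and $\varphi_2=1-u_1/2$, so $\mathbb E[N]=2\,(3/4)^2=9/8$, as in Example~\ref{ex:two}.

For large $n$, consider a model computation, which is not used in the proof. Let $S=\sum_iu_i$, the expected number of proposals to a given woman. Replace each $\varphi_i$ in \eqref{eq:uniform} by $1/S$ and the cube by the shell $\{u>0,\ 1\le S\le n\}$. In the polar coordinates $p=u/S$, $h=\log S$ we have $du=S^{n-1}\,dS\,dp_1\cdots dp_{n-1}=S^n\,dp\,dh$, and $(p_1,\dots,p_{n-1})$ ranges over the simplex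
\[
\Sigma=\Big\{(p_1,\dots,p_{n-1}):p_i>0,\ \sum_{i<n}p_i<1\Big\},\qquad\operatorname{vol}\Sigma=\frac1{(n-1)!}.
\]
The model integral is $n!\cdot\frac1{(n-1)!}\cdot\log n=n\log n$. The integrand $S^{-n}$ is the Jacobian of polar coordinates, and the logarithm is the length of the range of $h$.

For general scores there are two obstacles. The columns of $P$ differ, so $\operatorname{per}P$ is no longer a product. And the entries of $P$ are known only up to constant factors, which is useless in a product of $n$ of them. The first obstacle is removed by a bound on $\operatorname{per}P$ in terms of the row sums $d_i=\sum_jP_{ij}$ that loses only a constant. The second is removed by never estimating $\prod_id_i$: it appears exactly in the Jacobian of a suitable substitute for polar coordinates. Both steps need the entries of $P$ to be comparable. Since $f_{ij}(x_i)/f_{ij'}(x_i)$ contains the factor $e^{(a_{ij'}-a_{ij})x_i}$, this fails for large $x_i$, and we first restrict to the cube $\mathcal Q=(0,1]^n$. Let $N_1$ be the number of stable matchings with $x(\mu)\in\mathcal Q$. Then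
\begin{equation}\label{eq:N1}
\mathbb E[N_1]=\int_{\mathcal Q}\operatorname{per}P(x)\,dx .
\end{equation}

\section{Permanents of matrices with comparable entries}\label{sec:perm}

Let $P$ be a positive matrix with row sums $d_i$. If each row $i$ independently picks column $j$ with probability $P_{ij}/d_i$, then $\operatorname{per}P/\prod_id_i$ is the probability that all picks are distinct. This is at most $1$, and it equals $n!/n^n$ for uniform picks. We show that comparable entries cannot raise it above a constant multiple of $n!/n^n$.

\begin{proposition}\label{prop:rowsums}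
For every $\varrho\ge1$ there is $A_\varrho<\infty$ such that the following holds for all $n$. If $P$ is a positive $n\times n$ matrix with $P_{ij}\le\varrho P_{i'j'}$ for all $i,j,i',j'$, and $d_i=\sum_jP_{ij}$, then
\[
\operatorname{per}P\le A_\varrho\,\frac{n!}{n^n}\prod_id_i .
\]
\end{proposition}

We first treat doubly stochastic matrices $D$ (nonnegative, all row and column sums $1$), by moving $D$ along a segment to the flat matrix $\frac1n\mathbf 1\mathbf 1^T$, whose permanent is $n!/n^n$. The permanent is linear in each entry, with $\partial\operatorname{per}D/\partial D_{ij}=\operatorname{per}D^{(ij)}$, where $D^{(ij)}$ is $D$ with row $i$ and column $j$ deleted. So the logarithmic derivative along the segment is a combination of the ratios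
\[
r_{ij}=\operatorname{per}D^{(ij)}/\operatorname{per}D
\]
whose coefficients sum to zero and have total absolute size up to $2n$. To lose only a constant we need $r_{ij}=1+O(1/n)$. The mechanism is averaging: two permanental minors that differ in one row are two weighted averages of the same smaller minors, and overlapping weights shrink the oscillation by a fixed factor at each level.

\begin{lemma}\label{lem:minors}
Let $\kappa\ge2$. There is $A'_\kappa<\infty$ such that $|r_{ij}-1|\le A'_\kappa/n$ for all $i,j$, for every $n$ and every $n\times n$ doubly stochastic $D$ with entries in $[\frac1{\kappa n},\frac\kappa n]$.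
\end{lemma}

\begin{proof}
Write $D[\mathcal R,\mathcal C]$ for the submatrix with rows $\mathcal R$ and columns $\mathcal C$; the empty matrix has permanent $1$. For $0\le k\le n-1$ let $\omega_k$ be the maximum of
\[
\big|\log(w_i/w_{i'})\big|,\qquad w_i=\operatorname{per}D[\mathcal R\setminus i,\mathcal C],
\]
over all $\mathcal R,\mathcal C\subset[n]$ with $|\mathcal R|=n-k$, $|\mathcal C|=n-k-1$, all $i,i'\in\mathcal R$, and both matrices $D$ and $D^T$. The hypotheses are symmetric under transposition, so it suffices to bound these quantities for $D$.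

Let $i\ne i'$ and $z_j=\operatorname{per}D[\mathcal R\setminus\{i,i'\},\mathcal C\setminus j]$ for $j\in\mathcal C$. Expanding $w_i$ along row $i'$ and $w_{i'}$ along row $i$ gives
\begin{equation}\label{eq:ratio}
\frac{w_i}{w_{i'}}=\frac{\sum_{j\in\mathcal C}D_{i'j}z_j}{\sum_{j\in\mathcal C}D_{ij}z_j}.
\end{equation}
Since $D_{i'j}\le\kappa^2D_{ij}$, we get $\omega_k\le\Omega:=2\log\kappa$ for all $k$. The $z_j$ are minors of $D^T$ of the kind that defines $\omega_{k+1}$, with row set $\mathcal C$ of size $n-k-1$ and column set of size $n-k-2$. After multiplying them by a common constant we may assume $z_j\in[1,e^\omega]$ with $\omega=\omega_{k+1}$.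

Suppose $k+1\le n/(2\kappa)$, and let $s=\sum_{j\in\mathcal C}D_{ij}$, $s'=\sum_{j\in\mathcal C}D_{i'j}$. Only $k+1$ columns are missing, so $s,s'\in[1-\epsilon,1]$ with $\epsilon=\kappa(k+1)/n\le\frac12$, and $|\log(s'/s)|\le-\log(1-\epsilon)\le2\epsilon$. Let $q_j=D_{ij}/s$ and $q'_j=D_{i'j}/s'$ be the normalized weights on $\mathcal C$, and $\delta=\frac1{2\kappa}$. As $|\mathcal C|\ge n/2$, we have $q_j,q'_j\ge\frac1{\kappa n}\ge\delta/|\mathcal C|$. Thus $q_j-\delta/|\mathcal C|$ and $q'_j-\delta/|\mathcal C|$ are nonnegative weights of total mass $1-\delta$, and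
\[
q'\cdot z-q\cdot z=\sum_j\Big(q_j'-\frac\delta{|\mathcal C|}\Big)z_j-\sum_j\Big(q_j-\frac\delta{|\mathcal C|}\Big)z_j\le(1-\delta)(e^\omega-1).
\]
Since $q\cdot z\ge1$, this gives $q'\cdot z/q\cdot z\le\delta+(1-\delta)e^\omega$. The function $\omega\mapsto\log(\delta+(1-\delta)e^\omega)$ vanishes at $0$ and is convex, because its derivative $(1-\delta)/(\delta e^{-\omega}+1-\delta)$ increases. On $[0,\Omega]$ it therefore lies below its chord $\vartheta\omega$, where $\vartheta=\Omega^{-1}\log(\delta+(1-\delta)e^\Omega)\in(0,1)$ depends only on $\kappa$. The ratio \eqref{eq:ratio} equals $(s'/s)\,(q'\cdot z)/(q\cdot z)$, and $i,i'$ may be exchanged, so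
\[
\omega_k\le\vartheta\,\omega_{k+1}+\frac{2\kappa(k+1)}n\qquad\text{whenever }k+1\le\frac n{2\kappa}.
\]
Iterating for $0\le k<k_1:=\lfloor n/(2\kappa)\rfloor$,
\[
\omega_0\le\frac{2\kappa}n\sum_{k\ge0}(k+1)\vartheta^k+\vartheta^{k_1}\Omega\le\frac{A''_\kappa}n,\qquad A''_\kappa=\frac{2\kappa}{(1-\vartheta)^2}+\Omega\sup_{m\ge1}m\,\vartheta^{m/(2\kappa)-1}<\infty .
\]

Fix $i$. The numbers $\operatorname{per}D^{(ij)}$, $j\in[n]$, are minors of $D^T$ of the kind that defines $\omega_0$, so the $r_{ij}$ are within a factor $e^{\omega_0}$ of one another. Expansion along row $i$ gives $\sum_jD_{ij}r_{ij}=1$, so $1$ is a weighted average of the $r_{ij}$ and $r_{ij}\in[e^{-\omega_0},e^{\omega_0}]$. Hence $|r_{ij}-1|\le e^{\omega_0}-1\le\omega_0e^{\Omega}\le\kappa^2A''_\kappa/n$.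
\end{proof}

\begin{lemma}\label{lem:ds}
Under the hypotheses of Lemma~\ref{lem:minors}, $\operatorname{per}D\le e^{2A'_\kappa}\,n!/n^n$.
\end{lemma}

\begin{proof}
For $\tau\in[0,1]$ the matrix $D_\tau=(1-\tau)D+\frac\tau n\mathbf 1\mathbf 1^T$ satisfies the same hypotheses. Let $r_{ij}(\tau)$ be its ratios. Since $\sum_{i,j}(\frac1n-D_{ij})=0$ and $\sum_{i,j}|\frac1n-D_{ij}|\le2n$,
\[
\frac d{d\tau}\log\operatorname{per}D_\tau=\sum_{i,j}\Big(\frac1n-D_{ij}\Big)r_{ij}(\tau)=\sum_{i,j}\Big(\frac1n-D_{ij}\Big)\big(r_{ij}(\tau)-1\big)\ge-2A'_\kappa .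
\]
Integrate over $[0,1]$.
\end{proof}

\begin{remark}
Both bounds on the entries are needed. For $n=2m$, the block-diagonal matrix with two $m\times m$ blocks of entries $1/m$ satisfies the upper bound with $\kappa=2$, and its permanent is $(m!/m^m)^2=\frac{n!}{n^n}\cdot4^m/\binom{2m}m$, where $4^m/\binom{2m}m\to\infty$. The matrix $\frac12I+\frac1{2n}\mathbf 1\mathbf 1^T$ satisfies the lower bound with $\kappa=2$, and its permanent is at least $2^{-n}$, which is exponentially larger than $n!/n^n$ by Stirling's formula.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:rowsums}]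
Sinkhorn's theorem (1964) states that for every positive square matrix $P$ there are positive numbers $\alpha_i,\beta_j$ such that $D_{ij}=\alpha_iP_{ij}\beta_j$ is doubly stochastic. The scaling cancels in cross ratios, so
\[
\varrho^{-2}D_{ij'}D_{i'j}\le D_{ij}D_{i'j'}\le\varrho^2D_{ij'}D_{i'j}.
\]
Summing over $i'$ and $j'$ gives $\varrho^{-2}\le nD_{ij}\le\varrho^2$, and Lemma~\ref{lem:ds} applies with $\kappa=\max(2,\varrho^2)$. By the weighted arithmetic--geometric mean inequality, $d_i=\alpha_i^{-1}\sum_jD_{ij}\beta_j^{-1}\ge\alpha_i^{-1}\prod_j\beta_j^{-D_{ij}}$. Multiplying over $i$ and using $\sum_iD_{ij}=1$ yields $\prod_id_i\ge\prod_i\alpha_i^{-1}\prod_j\beta_j^{-1}$. Therefore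
\[
\operatorname{per}P=\operatorname{per}D\,\prod_i\alpha_i^{-1}\prod_j\beta_j^{-1}\le e^{2A'_\kappa}\,\frac{n!}{n^n}\prod_id_i.\qedhere
\]
\end{proof}

\section{The acceptance map and its polar coordinates}\label{sec:map}

From now on $d_i=d_i(x)=\sum_jP_{ij}(x)$ with $P$ as in \eqref{eq:phi}, and we want to bound $\int_{\mathcal Q}\prod_id_i\,dx$. This section is exact and uses only positivity of the scores. Let $n\ge2$ and $x\in(0,\infty)^n$.

Because $\varphi_{ij}$ does not depend on $x_i$, the entry $P_{ij}=F_{ij}'\varphi_{ij}$ is the $x_i$-derivative of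
\[
\pi_{ij}=F_{ij}(x_i)\,\varphi_{ij}(x)=\mathbb E\Big[\frac{b_{ji}\xi_{ij}}{\sum_kb_{jk}\xi_{kj}}\Big]\qquad(0/0:=0).
\]
In the experiment of Section~\ref{sec:formula}, let each woman accept her best proposal. Then $\pi_{ij}$ is the probability that $\mathsf w_j$ accepts $\mathsf m_i$, and
\[
t_i=\sum_j\pi_{ij}
\]
is the expected number of acceptances of $\mathsf m_i$. We call $t\colon(0,\infty)^n\to(0,\infty)^n$ the \emph{acceptance map}; it is smooth, being a polynomial in the $F_{ij}(x_i)$, and $\partial t_i/\partial x_i=d_i$. With $\sigma_j=\sum_ia_{ij}x_i$, the expected number of women who receive a proposal is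
\begin{equation}\label{eq:U}
U:=\sum_it_i=\sum_j\mathbb P\Big(\sum_i\xi_{ij}\ge1\Big)=\sum_j\big(1-e^{-\sigma_j}\big)\le n .
\end{equation}

\subsection*{The Jacobian of $t$}
Let $k\ne i$. The expectation $\pi_{ij}$ is affine in $F_{kj}$, with slope equal to the difference of the conditional expectations given $\xi_{kj}=1$ and $\xi_{kj}=0$. With $W=\sum_{l\ne k}b_{jl}\xi_{lj}$ and $\frac1{W+b_{jk}}-\frac1W=-\frac{b_{jk}}{W(W+b_{jk})}$,
\begin{equation}\label{eq:psi}
\frac{\partial\pi_{ij}}{\partial x_k}=-f_{kj}(x_k)\,\psi_{ikj},\qquad\psi_{ikj}=\mathbb E\Big[\frac{\xi_{ij}\,b_{ji}b_{jk}}{W(W+b_{jk})}\Big]\ge0,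
\end{equation}
where the integrand is $0$ if $\xi_{ij}=0$. A higher threshold of a competitor lowers the acceptances of $\mathsf m_i$. Put $\nu_{ik}=\sum_jf_{kj}\psi_{ikj}$ and $B_{ik}=\nu_{ik}/d_k$ for $i\ne k$, and $B_{kk}=0$. The Jacobian matrix $\partial t=(\partial t_i/\partial x_k)_{i,k}$ is then
\[
\partial t=(I-B)\operatorname{diag}(d),\qquad B\ge0 .
\]
By \eqref{eq:U} its column sums are $\partial_kU=\sum_ja_{kj}e^{-\sigma_j}>0$. With $\ell_k=\partial_kU/d_k$ this reads
\begin{equation}\label{eq:ell}
\mathbf 1^T(I-B)=\ell^T,\qquad0<\ell_k\le1 .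
\end{equation}

\begin{lemma}\label{lem:isotone}
If $t(x)\le t(x')$, then $x\le x'$.
\end{lemma}

\begin{proof}
We have $t(x')-t(x)=\Lambda(x'-x)$ with $\Lambda=\int_0^1\partial t\big(x+\tau(x'-x)\big)\,d\tau$. The matrix $\Lambda$ has nonpositive off-diagonal entries and positive column sums, hence a positive diagonal. Let $\Delta$ be its diagonal part and write $\Lambda=(I-\bar B)\Delta$. Then $\bar B\ge0$ and all column sums of $\bar B$ are less than $1$, so the $\ell^1$ operator norm of $\bar B$ is less than $1$ and $\Lambda^{-1}=\Delta^{-1}\sum_{r\ge0}\bar B^r\ge0$. Thus $x'-x=\Lambda^{-1}(t(x')-t(x))\ge0$.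
\end{proof}

\subsection*{The choice of coordinates}
It is tempting to use $t$ itself as the new variable. It is injective by Lemma~\ref{lem:isotone}, its Jacobian determinant is $\det(I-B)\prod_kd_k$, and its range lies in $\{t>0,\ \sum_it_i\le n\}$, whose volume $n^n/n!$ cancels the factor in Proposition~\ref{prop:rowsums}. The trouble is the radial direction. When the thresholds have a large sum, almost every woman receives a proposal, $U$ saturates at $n$, and by \eqref{eq:ell} the vector $\mathbf 1$ is almost a left null vector of $I-B$. So we keep the direction of $t$ and take the radial variable from $x$: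
\[
p=t/U,\qquad S=\sum_ix_i,\qquad h=\log S,\qquad\Psi(x)=(p_1,\dots,p_{n-1},h)\in\Sigma\times\mathbb R .
\]
If $t$ were proportional to $x$, these would be the polar coordinates of Section~\ref{sec:formula}.

\begin{example}\label{ex:jac}
Let $n=2$. First let all scores be $1$ and $u_i=1-e^{-x_i}$, $u_i'=e^{-x_i}$. Then $t_1=u_1(2-u_2)$, $t_2=u_2(2-u_1)$, so $d_1=u_1'(2-u_2)$, $d_2=u_2'(2-u_1)$, $\nu_{12}=u_1u_2'$, $\nu_{21}=u_2u_1'$, and
\[
\det(I-B)=1-\frac{u_1u_2}{(2-u_1)(2-u_2)}\longrightarrow0\qquad(x_1,x_2\to\infty).
\]
This is the degeneration of $t$. Now take arbitrary scores. From $p_1=t_1/(t_1+t_2)$ we get $\partial_kp_1=(p_2\,\partial_kt_1-p_1\,\partial_kt_2)/U$, that is,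
\[
\partial_1p_1=\frac{p_2d_1+p_1\nu_{21}}U,\qquad\partial_2p_1=-\frac{p_1d_2+p_2\nu_{12}}U .
\]
So $p_1$ is strictly increasing in the direction $(1,-1)$ along each segment $x_1+x_2=S$, and $\Psi$ is injective. Since $\partial_1h=\partial_2h=1/S$,
\[
\det\partial\Psi=\frac{\partial_1p_1-\partial_2p_1}S=\frac{p_2d_1+p_1d_2+p_1\nu_{21}+p_2\nu_{12}}{US}\ge\frac{\min(d_1,d_2)}{US}=\frac{d_1d_2}U\,\min_k\frac1{Sd_k}.
\]
The competition terms $\nu$, which reduce $\det\partial t=d_1d_2-\nu_{12}\nu_{21}$, now enter with a favorable sign. The product $d_1d_2$ is bounded by the Jacobian times $U\,S\max_kd_k$, and only this last factor has to be estimated.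
\end{example}

For general $n$ the same structure holds with one extra factor $\gamma$. Define
\[
\eta_k=\frac1{Sd_k},\qquad M=B+p\ell^T .
\]
The matrix $M$ has strictly positive entries, and $\mathbf 1^TM=\mathbf 1^T$ by \eqref{eq:ell} and $\mathbf 1^Tp=1$: the mass $\ell_k$ missing from column $k$ of $B$ is redistributed according to $p$. Hence $\|Mz\|_1\le\|z\|_1$, all eigenvalues have modulus at most $1$, and $1$ is an eigenvalue. The Perron--Frobenius theorem states that the spectral radius of a positive matrix is an algebraically simple eigenvalue with a positive eigenvector. So $1$ is simple, and $Mv=v$ for some $v>0$ with $\sum_iv_i=1$. Let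
\[
\gamma=\prod_{\lambda\ne1}(1-\lambda),
\]
the product over the other $n-1$ eigenvalues of $M$, with multiplicity. Then $\gamma>0$, since real eigenvalues in the product are less than $1$ and the others come in conjugate pairs.

\begin{proposition}\label{prop:jac}
The map $\Psi$ is injective on $(0,\infty)^n$, and
\[
\det\partial\Psi=U^{-(n-1)}\Big(\prod_kd_k\Big)\,\gamma\,(\eta\cdot v)\ \ge\ U^{-(n-1)}\Big(\prod_kd_k\Big)\,\gamma\min_k\eta_k .
\]
\end{proposition}

\begin{proof}
Let $\Psi(x)=\Psi(x')$, say with $U(x)\le U(x')$. The vectors $p$ agree, since their coordinates sum to $1$, so $t(x)=U(x)p\le U(x')p=t(x')$ and $x\le x'$ by Lemma~\ref{lem:isotone}. As $x$ and $x'$ have the same sum, $x=x'$.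

The row vector of partial derivatives of $U$ is $\mathbf 1^T\partial t$, so $\partial p=U^{-1}(I-p\mathbf 1^T)\,\partial t=U^{-1}(I-p\mathbf 1^T)(I-B)\operatorname{diag}(d)$. Also $\partial_kh=1/S=\eta_kd_k$. Thus
\[
\partial\Psi=\operatorname{diag}(U^{-1},\dots,U^{-1},1)\;A_0\;\operatorname{diag}(d),
\]
where $A_0$ has the first $n-1$ rows of $(I-p\mathbf 1^T)(I-B)$ and last row $\eta^T$. Let $A=(I-p\mathbf 1^T)(I-B)+p\eta^T$. Since $\mathbf 1^Tp=1$, the rows of $A$ sum to $\eta^T$. Adding the first $n-1$ rows of $A$ to the last one turns it into $\eta^T$, and then subtracting $p_i$ times the last row from row $i$ for each $i<n$ produces $A_0$. Hence $\det A_0=\det A$. By \eqref{eq:ell}, $A=Z+p\eta^T$ with $Z=I-M$.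

Recall three facts about the adjugate of an $n\times n$ matrix $Z$: $Z\operatorname{adj}Z=(\operatorname{adj}Z)Z=(\det Z)I$; $\det(Z+uw^T)=\det Z+w^T(\operatorname{adj}Z)u$; and $\operatorname{tr}\operatorname{adj}Z$, the coefficient of $s$ in $\det(sI+Z)$, is the sum of all products of $n-1$ eigenvalues of $Z$. Here $\det Z=0$, the kernel of $Z$ is spanned by $v$ and the kernel of $Z^T$ by $\mathbf 1$. The first fact shows that the columns of $\operatorname{adj}Z$ are multiples of $v$ and its rows are multiples of $\mathbf 1^T$, so $\operatorname{adj}Z$ is a multiple of $v\mathbf 1^T$, a matrix of trace $1$. The third fact identifies the multiple as $\gamma$. The second gives $\det A=\gamma\,(\eta\cdot v)(\mathbf 1^Tp)=\gamma\,(\eta\cdot v)$. Finally $\eta\cdot v$ is an average of the $\eta_k$.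
\end{proof}

For $n=2$ the second eigenvalue is $\operatorname{tr}M-1$, and $\operatorname{tr}M=\sum_kp_k\ell_k\le1$, so $\gamma=2-\operatorname{tr}M\ge1$ and we recover the inequality of Example~\ref{ex:jac}. For large $n$, $\gamma$ is a product of $n-1$ factors, and it must be bounded below by a constant rather than by $c^n$.

\section{Estimates on the unit cube}\label{sec:cube}

Now the scores are $C$-contiguous, $n\ge2$ and $x\in\mathcal Q$. We write $u\asymp w$ if $cw\le u\le w/c$ for a constant $c>0$ that depends only on $C$. Such crude estimates suffice, because each quantity below enters the final bound once and not to the power $n$. The quantities $\varphi$ and $\psi$ are negative moments of the number of proposals to one woman.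

\begin{lemma}\label{lem:bern}
Let $R$ be a sum of independent Bernoulli variables with $\mathbb E R=m$. Then
\[
\frac1{1+m}\le\mathbb E\frac1{1+R}\le\frac3{1+m},\qquad\frac1{(1+m)^2}\le\mathbb E\frac1{(1+R)^2}\le\frac6{(1+m)^2}.
\]
\end{lemma}

\begin{proof}
The lower bounds are Jensen's inequality. If the summands have means $m_l$, then $\mathbb Ez^R=\prod_l(1-m_l(1-z))\le e^{-m(1-z)}$ for $z\in[0,1]$. Using $2+R\le2(1+R)$ and $\int_0^1(1-z)z^R\,dz=\frac1{(1+R)(2+R)}$,
\[
\mathbb E\frac1{(1+R)^2}\le2\int_0^1(1-z)\,\mathbb Ez^R\,dz\le2\int_0^\infty ue^{-mu}\,du=\frac2{m^2}.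
\]
The left side is also at most $1$. For $m\le\sqrt2$ we have $(1+m)^2\le(1+\sqrt2)^2<6$, and for $m\ge\sqrt2$ we have $2(1+m)^2/m^2\le2(1+1/\sqrt2)^2<6$. This proves the second upper bound, and the first follows by the Cauchy--Schwarz inequality and $\sqrt6\le3$.
\end{proof}

\begin{lemma}\label{lem:cube}
For $x\in\mathcal Q$, all $i,j,k$ and $n\ge2$:
\begin{enumerate}
\item[(a)] $P_{ij}\asymp\dfrac1{1+S}$, \ $d_k\asymp\dfrac n{1+S}$, \ $\eta_k\asymp\dfrac{1+S}{nS}$;
\item[(b)] $p_i\asymp x_i/S$, and $B_{ik}\asymp x_i/(1+S)$ for $i\ne k$;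
\item[(c)] $M_{ik}\asymp p_i$ for $i\ne k$, $M_{kk}\le p_k$, and $\operatorname{tr}M\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $u/2\le1-e^{-u}\le u$ for $u\in[0,1]$, where the upper bound holds for all $u\ge0$. For $x_i\le1$ this gives $\frac{x_i}{2C}\le F_{ij}\le Cx_i$, and $e^{-C}/C\le f_{ij}\le C$. So $F_{ij}\asymp x_i$ and $f_{ij}\asymp1$; this is where the restriction to the cube is used. Let $m$ be the sum $\sum_lF_{lj}$ with at most two indices $l$ omitted. Then $1+m\le C(1+S)$, and $3(1+m)\ge3+m\ge1+\sum_lF_{lj}\ge1+\frac S{2C}\ge\frac{1+S}{2C}$. Hence $1+m\asymp1+S$.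

(a) Let $R=\sum_{k\ne i}\xi_{kj}$. The ratios $b_{jk}/b_{ji}$ lie in $[C^{-2},C^2]$, so the integrand in \eqref{eq:phi} lies between $C^{-2}(1+R)^{-1}$ and $C^2(1+R)^{-1}$. Lemma~\ref{lem:bern} gives $\varphi_{ij}\asymp1/(1+S)$. The three claims follow from $f_{ij}\asymp1$ and the definitions.

(b) We have $t_i=\sum_jF_{ij}\varphi_{ij}\asymp nx_i/(1+S)$. Summing over $i$ gives $U\asymp nS/(1+S)$, and dividing gives $p_i\asymp x_i/S$. For $i\ne k$ let $R=\sum_{l\ne i,k}\xi_{lj}$, which is independent of $\xi_{ij}$. On $\{\xi_{ij}=1\}$ we have $\frac{1+R}C\le W\le C(1+R)$ and $\frac{1+R}C\le W+b_{jk}\le C(2+R)\le2C(1+R)$ in \eqref{eq:psi}. So $\psi_{ikj}\asymp F_{ij}\,\mathbb E(1+R)^{-2}\asymp x_i/(1+S)^2$ by Lemma~\ref{lem:bern}. Then $\nu_{ik}\asymp nx_i/(1+S)^2$, and $B_{ik}=\nu_{ik}/d_k\asymp x_i/(1+S)$ by (a).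

(c) Since $B_{kk}=0$ and $\ell_k\le1$, we have $M_{kk}=p_k\ell_k\le p_k$ and $\operatorname{tr}M\le\sum_kp_k=1$. For $i\ne k$, $M_{ik}\le B_{ik}+p_i$, and $B_{ik}$ is at most a constant times $x_i/S\asymp p_i$. For the lower bound, each of the two terms of $M$ covers one regime. If $S\ge1$, then $1+S\le2S$ and $M_{ik}\ge B_{ik}\asymp x_i/S\asymp p_i$. If $S<1$, competition is weak and $B$ may be small, but $\sigma_j\le C$, so $\partial_kU\ge ne^{-C}/C$; also $d_k\le Cn$ because $\varphi\le1$. Hence $\ell_k\ge e^{-C}C^{-2}$ and $M_{ik}\ge p_i\ell_k\ge e^{-C}C^{-2}p_i$.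
\end{proof}

\begin{remark}
Since $I-B=Z+p\ell^T$, the proof of Proposition~\ref{prop:jac} also gives $\det(I-B)=\gamma\,(\ell\cdot v)$. Passing from $t$ to $\Psi$ thus replaces $\ell\cdot v$ by $\eta\cdot v$. On $\mathcal Q$, $\sigma_j\ge S/C$ and part (a) show that $\ell_k$ is at most a constant times $(1+S)e^{-S/C}$, whereas $\eta_k$ is at least a constant times $1/n$.
\end{remark}

Part (c) says that $M$ is comparable to the rank-one matrix $p\mathbf 1^T$, whose eigenvalues are $1,0,\dots,0$ and for which the product $\gamma$ equals $1$. To bound $\log\gamma=\sum_{\lambda\ne1}\log|1-\lambda|$ we expand to second order. The linear term is controlled by the trace, the quadratic term by the upper bound on the entries, and the lower bound on the entries keeps the eigenvalues away from the singularity at $1$.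

\begin{lemma}\label{lem:gamma}
There is $\gamma_0>0$, depending only on $C$, such that $\gamma\ge\gamma_0$ on $\mathcal Q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cube}(c) there are $c_2\in(0,1]$ and $C_2\ge1$ with $M_{ik}\le C_2p_i$ for all $i,k$ and $M_{ik}\ge c_2p_i$ for $i\ne k$.

\emph{Distance from $1$.} We have no lower bound on the diagonal of $M$, so we pass to $\frac12(I+M)$, whose diagonal entries are at least $\frac12\ge\frac{c_2}2p_k$. Then $M'=\frac12(I+M)-\frac{c_2}2p\mathbf 1^T$ is nonnegative with column sums $1-\frac{c_2}2$. Let $Mz=\lambda z$ with $z\ne0$ and $\lambda\ne1$. From $\mathbf 1^Tz=\mathbf 1^TMz=\lambda\mathbf 1^Tz$ we get $\mathbf 1^Tz=0$, so $M'z=\frac{1+\lambda}2z$. Taking $\ell^1$ norms gives $|1+\lambda|\le2-c_2$, and hence $|1-\lambda|\ge2-|1+\lambda|\ge c_2$.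

\emph{Sum of squares.} Schur's inequality states that $\sum_\lambda|\lambda|^2\le\sum_{i,k}|L_{ik}|^2$ for the eigenvalues of any square matrix $L$. The matrix $L=\operatorname{diag}(p)^{-1/2}M\operatorname{diag}(p)^{1/2}$ is similar to $M$ and has entries $0\le L_{ik}\le C_2\sqrt{p_ip_k}$, so $\sum_\lambda|\lambda|^2\le C_2^2\sum_{i,k}p_ip_k=C_2^2$.

\emph{Expansion.} Let $C_3=4(1+\log(1/c_2))$. If $|\lambda|\le1$ and $|1-\lambda|\ge c_2$, then
\[
\log|1-\lambda|\ge-\operatorname{Re}\lambda-C_3|\lambda|^2 .
\]
Indeed, for $|\lambda|\le\frac12$ we have $\log|1-\lambda|+\operatorname{Re}\lambda=-\operatorname{Re}\sum_{r\ge2}\lambda^r/r\ge-\frac{|\lambda|^2}{2(1-|\lambda|)}\ge-|\lambda|^2$, and for $|\lambda|>\frac12$ we have $\log|1-\lambda|+\operatorname{Re}\lambda\ge\log c_2-1=-C_3/4\ge-C_3|\lambda|^2$. Summing over the eigenvalues $\lambda\ne1$, whose sum is $\operatorname{tr}M-1\le0$, we obtain $\log\gamma\ge-C_3C_2^2$.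
\end{proof}

\begin{proposition}\label{prop:N1}
There is $C_1<\infty$, depending only on $C$, such that $\mathbb E[N_1]\le C_1\,n\log(n+1)$ for all $n\ge2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cube}(a), on $\mathcal Q$ all entries of $P(x)$ are within a factor $\varrho=\varrho(C)$ of one another, and $\eta_k\ge c_1(1+S)/(nS)$ with $c_1=c_1(C)>0$. Proposition~\ref{prop:jac}, Lemma~\ref{lem:gamma} and $U\le n$ give
\[
\prod_kd_k\le n^{n-1}\,\frac n{c_1\gamma_0}\,\frac{e^h}{1+e^h}\,\det\partial\Psi\qquad\text{on }\mathcal Q .
\]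
The map $\Psi$ is smooth and injective with positive Jacobian determinant, so the change of variables formula applies on the open cube, which has full measure in $\mathcal Q$. Its image lies in $\Sigma\times(-\infty,\log n]$, because $0<S\le n$. Therefore
\[
\int_{\mathcal Q}\prod_kd_k\,dx\le\frac{n^{n-1}}{(n-1)!}\,\frac n{c_1\gamma_0}\int_{-\infty}^{\log n}\frac{e^h}{1+e^h}\,dh=\frac{n^{n-1}}{(n-1)!}\,\frac{n\log(n+1)}{c_1\gamma_0}.
\]
By \eqref{eq:N1} and Proposition~\ref{prop:rowsums}, $\mathbb E[N_1]$ is at most $A_\varrho\,n!/n^n$ times this quantity, and $\frac{n!}{n^n}\cdot\frac{n^{n-1}}{(n-1)!}=1$. Take $C_1=A_\varrho/(c_1\gamma_0)$.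
\end{proof}

\section{Agents with large values}\label{sec:completion}

It remains to count stable matchings in which some man and some woman have value larger than $1$; all others are covered by Proposition~\ref{prop:N1} for the market or for the market with the sexes exchanged, which is again $C$-contiguous. A man with value above $1$ prefers each other woman with probability bounded below, and woman $\mathsf w_l$ prefers him with probability of order $\min(y_l,1)$. He is therefore unlikely to be unblocked when the women's truncated values have a large sum. The two sides cannot both have small sums, for a reason of volume that has nothing to do with stability. One point needs care: a small probability does not beat the number $n!$ of matchings, so the gain has to be recorded relative to the expected count in a smaller market.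

Let $E_n^*$ be the supremum of $\mathbb E[N]$ over all $C$-contiguous $n\times n$ scores; $E_n^*\le n!$. Let $n\ge2$. For $u>0$ put $\hat u=\min(u,1)$, and for values $(x,y)$ put
\[
\hat S=\sum_i\hat x_i,\qquad\hat T=\sum_j\hat y_j,\qquad\beta=\frac1{4e^2C^2(1+C)^2}.
\]
The values of any matching satisfy at least one of the following conditions:
\begin{enumerate}
\item[(1)] all $x_i\le1$;
\item[(2)] all $y_j\le1$;
\item[(3)] $\hat S\hat T<\beta n$;
\item[(4)] some $x_i>1$, and $\hat T\ge\sqrt{\beta n}$;
\item[(5)] some $y_j>1$, and $\hat S\ge\sqrt{\beta n}$.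
\end{enumerate}
Indeed, if (1)--(3) fail, then some $x_i>1$, some $y_j>1$, and one of $\hat S,\hat T$ is at least $\sqrt{\beta n}$.

\begin{lemma}\label{lem:class3}
The expected number of stable matchings satisfying \textup{(3)} is at most $C_4:=\sup_{n\ge1}\big(2+\log_2\frac n{2\beta}\big)2^{-n}<\infty$.
\end{lemma}

\begin{proof}
For $0<s\le n$ let $V(s)=\int_{\{\hat S\le s\}}e^{-\sum_ix_i/C}\,dx$, the integral over $x\in(0,\infty)^n$. With $\lambda=n/s\ge1$, the indicator of $\{\hat S\le s\}$ is at most $e^{\lambda(s-\hat S)}$. Splitting the one-dimensional integral at $1$ and using $e^{-\lambda}\le1/\lambda$,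
\[
V(s)\le e^{\lambda s}\Big(\int_0^\infty e^{-\lambda\hat u-u/C}\,du\Big)^n\le e^n\Big(\frac1\lambda+Ce^{-\lambda}\Big)^n\le\Big(\frac{e(1+C)s}n\Big)^n .
\]
In Lemma~\ref{lem:first}, bound each density by $Ce^{-u/C}$ and each non-blocking probability by $1$. The expected count is then at most $n!\,C^{2n}$ times the integral of $e^{-(\sum_ix_i+\sum_jy_j)/C}$ over $\{\hat S\hat T<\beta n\}$. We cut this region dyadically in $\hat S\in(0,n]$. Let $r_0\ge0$ be the largest integer with $\beta2^{r_0+1}\le n$; it exists since $2\beta\le1$. For $0\le r\le r_0$, on the piece $2^{-r-1}n<\hat S\le2^{-r}n$ we have $\hat T\le\beta2^{r+1}$, so the piece contributes at most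
\[
V(2^{-r}n)\,V(\beta2^{r+1})\le\big(2\beta e^2(1+C)^2/n\big)^n .
\]
On the remaining piece $\hat S\le2^{-r_0-1}n<2\beta$ and $\hat T\le n$, so it contributes at most $V(2\beta)V(n)$, which obeys the same bound. There are $r_0+2\le2+\log_2\frac n{2\beta}$ pieces, and $n!\,C^{2n}\big(2\beta e^2(1+C)^2/n\big)^n\le\big(2\beta e^2C^2(1+C)^2\big)^n=2^{-n}$.
\end{proof}

\begin{lemma}\label{lem:class4}
The expected number of stable matchings satisfying \textup{(4)} is at most $n^2e^{-(\sqrt{\beta n}-1)/(4C^2)}E^*_{n-1}$. The same holds for \textup{(5)}.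
\end{lemma}

\begin{proof}
Fix $i,j$ and count stable $\mu$ with $\mu(i)=j$, $x_i>1$ and $\hat T\ge\sqrt{\beta n}$. Let $\mu'$ be the restriction of $\mu$ to the market without $\mathsf m_i$ and $\mathsf w_j$, and $\Phi'_{\mu'}$ the function of Lemma~\ref{lem:first} for that market. Then
\[
\Phi_\mu=f_{ij}(x_i)\,g_{ji}(y_j)\prod_{l\ne j}\big(1-F_{il}(x_i)G_{li}(y_l)\big)\prod_{k\ne i}\big(1-F_{kj}(x_k)G_{jk}(y_j)\big)\;\Phi'_{\mu'} .
\]
For $x_i>1$ we have $F_{il}(x_i)\ge1-e^{-1/C}\ge\frac1{2C}$, and $G_{li}(y_l)\ge1-e^{-\hat y_l/C}\ge\frac{\hat y_l}{2C}$. As $\sum_{l\ne j}\hat y_l\ge\hat T-1$, the first product is at most $e^{-(\sqrt{\beta n}-1)/(4C^2)}$ on the region in question. Bound the second product by $1$ and integrate $f_{ij}g_{ji}$ to at most $1$. What remains, integrated over all values and summed over $\mu'$, is the expected number of stable matchings of a $C$-contiguous market of size $n-1$, at most $E^*_{n-1}$. Sum over the $n^2$ pairs $(i,j)$. For (5), exchange the sexes.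
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Conditions (1) and (2) each contribute at most $C_1n\log(n+1)$. With $C_5=2C_1+C_4$, and since $n\log(n+1)\ge1$ for $n\ge2$, Lemmas~\ref{lem:class3} and~\ref{lem:class4} give
\[
E_n^*\le C_5\,n\log(n+1)+\epsilon_nE_{n-1}^*\quad(n\ge2),\qquad\epsilon_n=2n^2e^{-(\sqrt{\beta n}-1)/(4C^2)}\to0 .
\]
Choose $n_0\ge1$ with $\epsilon_n\le\frac12$ for $n>n_0$, and let $K_C=\max(2C_5,\,n_0!/\log2)$. For $n\le n_0$, $E_n^*\le n_0!\le K_C\log2\le K_C\,n\log(n+1)$. For $n>n_0$, induction gives $E_n^*\le(C_5+\frac12K_C)\,n\log(n+1)\le K_C\,n\log(n+1)$. The last assertion holds because $\exp(\varepsilon_C(n)n)=1+K_C\,n\log(n+1)$ and $\varepsilon_C(n)\to0$.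
\end{proof}

\section{A block market with exponentially many stable matchings}\label{sec:blocks}

As $x\to0$ we have $\varphi_{ij}\to1$ and $P_{ij}(x)\to a_{ij}$. So if the men's scores take both values $C$ and $1/C$, the comparability constant $\varrho$ in Proposition~\ref{prop:rowsums} is at least $C^2$, and it is unbounded when $C$ grows with $n$. At $C^2\ge12n$ the conclusion itself fails: the total score of all agents outside a small group becomes a small fraction of a single score inside it, and the market nearly splits.

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]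
Split the agents into $n/2$ blocks of two men and two women. Let scores be $C$ within a block and $1/C$ across blocks. Call a block \emph{good} if each of its four members ranks the two members of the opposite sex in the block as his or her top two choices. Consider one agent. The outsiders have total score at most $n/C$. By \eqref{eq:race}, the first choice is an outsider with probability at most $\frac{n/C}{2C}=\frac n{2C^2}$. Given that it is not, the memoryless property shows that the second choice is an outsider with probability at most $\frac{n/C}C=\frac n{C^2}$. So a block is good with probability at least $1-4\cdot\frac{3n}{2C^2}=1-\frac{6n}{C^2}\ge\frac12$.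

Exchanging the two within-block values of one agent preserves the joint law and the event that the block is good, and reverses that agent's order of the two block partners. Hence, given that the block is good, the four internal orders are independent and uniform, and by Example~\ref{ex:two} the block, viewed as a $2\times2$ market, has two stable matchings with conditional probability $\frac18$. Let $Z_k$ be the indicator that block $k$ is good and has two internal stable matchings. The $Z_k$ depend on the values of disjoint sets of agents, so they are independent, and $\mathbb P(Z_k=1)\ge\frac1{16}$.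

Choose an internal stable matching in each good block and a stable perfect matching of the market formed by all remaining agents, which exists by the Gale--Shapley theorem. The union is stable. A pair inside a good block or inside the remaining market does not block, by the choice of the pieces. Any other pair contains a member of a good block together with an agent outside that block, and the former is matched to one of his or her top two choices and ranks every outsider lower. Hence $N\ge\prod_k(1+Z_k)$, and $\mathbb E[N]\ge\prod_k(1+\mathbb EZ_k)\ge(17/16)^{n/2}$.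
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABZ}
Itai Ashlagi, Mark Braverman, Geng Zhao,
\emph{Welfare Distribution in Two-sided Random Matching Markets},
arXiv:2302.08599 (2023).

\bibitem{Pittel}
Pittel,
\emph{The average number of stable matchings},
SIAM J. Discrete Math. 2 (1989) 530--549.

\end{thebibliography}
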